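# Doubled polyominoes and a necklace of strips

## 1. A necklace of strips

Take a rectangle of $2\times 2\ell$ unit cells. The closed path around it, through the centers of its cells, visits every cell. Delete the edge that joins the two cells at one short end, which we call the base end. What is left is a path that starts at one of the two base cells, runs to the far end, turns twice, and comes back to the other base cell. Think of it as a bead. If many such rectangles lie so that the exit cell of each is next to the entrance cell of the following one, cyclically, we can string the beads into one closed path through all cells.

How many turns does the necklace have? Two per bead at the far end, and then only what happens at the links. A link perpendicular to both of its strips makes two turns, one at each end. A link along both strips makes none. A link between a horizontal strip and a vertical strip is parallel to one and perpendicular to the other, so it makes exactly one turn. These one-turn links are the point of the construction below, which contains many of them. First we fix the vocabulary.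

**Definition (regions, tours, turns).** A *region* $S$ is a connected union of finitely many cells of the square grid, joined together by their sides. Its *adjacency graph* $A(S)$ has the centers of the cells as vertices, two being joined when their cells share a side. A *tour* of a region is a Hamiltonian cycle of its adjacency graph. A *turn* is a vertex of the tour at which its two edges are perpendicular. A *minimum-turn tour* has the fewest turns among all tours of the region.

**Definition (doubling).** For a region $S$, the region $P=2S$ arises by scaling $S$ by a factor of $2$, so that each cell $c$ becomes a $2\times2$ block $B(c)$ of four cells. Regions of this form are *even*. We keep the cells of $S$ at side $1$ and cut each into four *quarters* NW, NE, SW, SE, which are the cells of $P$; scale does not affect turns.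

**Construction (the region $S_{a,g}$).** Let $a\ge1$ and $g\ge2$ be integers, and put
$$q=g+2,\qquad s=a(g+1)+1,\qquad K=4(q+s).$$
Cells are named by their centers $(x,y)$ with $x\in\mathbb Z$, $y\in\mathbb Z+\frac12$.

*Vertical strips.* For $|x|\le q+s$ let $\beta(x)=s+\frac12$ if $|x|\le q$, and $\beta(x)=q+s+\frac12-|x|$ if $|x|\ge q$. Let $\tau(x)=s+K+\frac32$ if $x\equiv q+s\pmod 2$ (such a column is *tall*), and $\tau(x)=s+K+\frac12$ otherwise. Put
$$V_x^+=\{(x,y):\beta(x)\le y\le\tau(x)\},\qquad V_x^-=\text{the mirror image of }V_x^+\text{ under }y\mapsto-y .$$
The *base cell* of $V_x^{\pm}$ is $(x,\pm\beta(x))$.

*Horizontal strips.* For each row $y$ with $|y|\le s-\frac12$ let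
$$j(y)=s+\tfrac12-|y|\in\{1,\dots,s\},\qquad m(y)=q+j(y)-1=q+s-\tfrac12-|y|.$$
Row $y$ is *bare* if $j(y)\equiv1\pmod{g+1}$; then put $e(y)=m(y)$. Otherwise put $e(y)=2$ or $3$ according as $|y|-\frac12$ is even or odd. Put
$$H_y^+=\{(x,y):e(y)\le x\le m(y)\},\qquad H_y^-=\text{the mirror image of }H_y^+\text{ under }x\mapsto-x .$$
The base cell of $H_y^\pm$ is $(\pm m(y),y)$. In a bare row the strip is a single cell.

The region $S=S_{a,g}$ is the union of all these strips, and it is symmetric in both axes. In words: two combs of long vertical teeth, one pointing up and one down. Their base ends are level for $|x|\le q$ and then follow a staircase to height $\pm\frac12$ at $|x|=q+s$. On the steps of the staircase sit horizontal strips pointing inward, toward a hole around the origin.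

*Example.* For $a=1,g=3$ we get $q=s=5$ and $K=40$. The rows with $y>0$, from the top: $y=\frac92$ has $j=1$ and is bare with $m=5$; $y=\frac72$ has $j=2$, $e=3$, $m=6$; $y=\frac52$ has $j=3$, $e=2$, $m=7$; $y=\frac32$ has $j=4$, $e=3$, $m=8$; $y=\frac12$ has $j=5$ and is bare with $m=9$. The vertical base heights are $\frac{11}2$ for $|x|\le5$, then $\frac92,\frac72,\dots,\frac12$ for $|x|=6,\dots,10$. The even columns are tall.

**Step 1: the strips are disjoint; how many there are.** This step makes sure that the region really is a disjoint union of beads. Cells of vertical strips satisfy $|y|\ge s+\frac12$ if $|x|\le q$, and $|x|+|y|\ge q+s+\frac12$ if $|x|\ge q$. Cells of horizontal strips satisfy $|y|\le s-\frac12$ and $|x|+|y|\le q+s-\frac12$. So no vertical strip meets a horizontal one. Vertical strips differ in $x$ or in the sign of $y$. Horizontal strips differ in $y$ or in the sign of $x$, because $|x|\ge e(y)\ge2$ on them; for non-bare rows note that $m(y)\ge q+1\ge5>e(y)$. The number of strips is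
$$n=2\bigl(2(q+s)+1\bigr)+4s=4q+8s+2 .$$

**Step 2: which cells occur in the middle rows.** These facts will be used often. Let $|y|\le s-\frac12$. A cell of a vertical strip in row $y$ has $|x|>q$, hence $|x|\ge q+s+\frac12-|y|=m(y)+1$. A cell of $H_y^\pm$ has $e(y)\le|x|\le m(y)$. Therefore
$$\text{every cell of }S\text{ in a bare row }y\text{ has }|x|\ge m(y)\ge q\ge4, \qquad (1)$$
$$\text{every cell of }S\text{ in a non-bare row }y\text{ has }|x|\ge e(y)\ge2. \qquad (2)$$
In particular no cell with $|x|\le1$ and $|y|\le s-\frac12$ belongs to $S$. The rows with $j=1$ and with $j=s=a(g+1)+1$ are bare.

**Step 3: the links.** Now we string the beads. In $P=2S$ a strip of $\ell$ cells is a $2\times2\ell$ rectangle. Its two *base quarters* are the two outermost quarters at the base end: SW, SE of the base cell for $V_x^+$; NW, NE for $V_x^-$; NE, SE for $H_y^+$; NW, SW for $H_y^-$. In each rectangle take the perimeter cycle minus the edge joining the base quarters. Add these links: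

1. For $-q\le x<q$: SE of $(x,s+\frac12)$ to SW of $(x+1,s+\frac12)$; and NE of $(x,-s-\frac12)$ to NW of $(x+1,-s-\frac12)$.
2. For $j=1,\dots,s$ and $y=s+\frac12-j$: SE of $(q+j-1,y+1)$ to NE of $(q+j-1,y)$; and SE of $(q+j-1,y)$ to SW of $(q+j,y)$. Also their images under $x\mapsto-x$, under $y\mapsto-y$, and under both.
3. SE of $(q+s,\frac12)$ to NE of $(q+s,-\frac12)$, and its image under $x\mapsto-x$.

Each link joins neighboring cells of $P$. In type 2, $\beta(q+j-1)=s+\frac32-j=y+1$, so $(q+j-1,y+1)$ is the base cell of $V^+_{q+j-1}$. Also $m(y)=q+j-1$, so $(q+j-1,y)$ is the base cell of $H_y^+$. Finally $\beta(q+j)=s+\frac12-j=y$, so $(q+j,y)$ is the base cell of $V^+_{q+j}$.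

**Step 4: the links close up to one cycle.** We check that each base quarter is in exactly one link. For $V_x^+$ with $|x|<q$: SW and SE are both used by type 1. For $V_q^+$: SW by type 1, SE by type 2 with $j=1$. For $V_{q+j}^+$ with $1\le j\le s-1$: SW by the second link of index $j$, SE by the first link of index $j+1$. For $V_{q+s}^+$: SW by type 2 with index $s$, SE by type 3. For $H_y^+$ with $y>0$: NE and SE by the two links of its index. The rest follows by symmetry. The links put the strips into the single cyclic order
$$V^+_{-q},\dots,V^+_q,\;H^+_{s-1/2},V^+_{q+1},H^+_{s-3/2},V^+_{q+2},\dots,H^+_{1/2},V^+_{q+s},\;V^-_{q+s},H^+_{-1/2},V^-_{q+s-1},\dots,H^+_{-(s-1/2)},V^-_q,\dots,V^-_{-q},\dots$$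
and then up the left side symmetrically. Each strip is entered at one base quarter and left at the other. So we obtain a Hamiltonian cycle $Q$ of $P$. Linked base quarters lie in neighboring base cells, so consecutive base cells are neighbors in $A(S)$, and in particular $S$ is connected.

**Step 5: counting turns.** Each strip has $2$ turns at its far end, and its quarters that are neither base quarters nor at the far end are straight. A base quarter has one edge along its strip and one link, so it is a turn exactly when the link is perpendicular to the strip. The $4q$ links of type 1 are horizontal between vertical strips and give $2$ turns each. The $8s$ links of type 2 join a horizontal and a vertical strip and give $1$ turn each. The two links of type 3 are vertical between vertical strips and give none. In total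
$$2n+8q+8s=16q+24s+4 .$$

**Lemma 1.** $Q$ is a tour of $2S_{a,g}$ with $16q+24s+4$ turns.

For $a=1,g=3$ this is $204$. The purpose of $Q$ is to beat, on this region, all the tours that a natural conjecture says should contain the optimum.

## 2. Regular tours and the conjecture that they contain the optimum

There is an easy way to produce tours of $P=2S$: draw a spanning tree of $A(S)$ and walk around it.

**Definition (regular tour).** Let $T$ be a spanning tree of $A(S)$. For each cell $c$ of $S$ take the $4$-cycle on the four quarters of $B(c)$. For each edge $cc'$ of $T$, delete from each of the two $4$-cycles the edge parallel and closest to the common side of $B(c)$ and $B(c')$, and add the two edges of the adjacency graph of $P$ that cross this side. The result is a tour of $P$. A tour that arises in this way is *regular*.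

*Example.* If $S$ is a row of $\ell$ cells, $A(S)$ is a path, and the regular tour is the perimeter of a $2\times2\ell$ rectangle, with $4$ turns.

The conjecture of Peng and Rascoussier says: *if $P$ is an even region, then all minimum-turn tours of $P$ are regular.* The problem is to prove or disprove it; it is taken from Nikolai Beluhov, "Minimum-Turn Tours of Even Polyominoes", arXiv:2504.11282 (2025). The conjecture is false. Let $t(P)$ be the least number of turns of a tour of $P$, and $t_{\rm reg}(P)$ the least number of turns of a regular tour.

**Theorem A.** For all integers $a\ge1$, $g\ge2$ put $q=g+2$, $s=a(g+1)+1$. There is a region $S=S_{a,g}$ such that $P=2S$ has a non-regular tour with $16q+24s+4$ turns, while every regular tour of $P$ has at least $16q+16s+16ag+2$ turns. The second number minus the first is $8a(g-1)-10$. For $a=1,g=3$ the numbers are $204$ and $210$. So the conjecture fails, and the gap can be arbitrarily large.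

**Theorem B.** For every even region $t_{\rm reg}(P)\le\frac32\,t(P)-2$. On the other hand, for every $\varepsilon>0$ there is an even region with $t_{\rm reg}(P)>(\frac43-\varepsilon)\,t(P)$.

**Theorem C.** A minimum-turn tour of an even region is regular if and only if it crosses no block side (common side of two blocks) exactly once. In particular the conjecture holds whenever the adjacency graph of $S$ is a tree.

These arguments do not determine the optimal constant in Theorem B; they place it in $[\frac43,\frac32]$.

## 3. Counting turns of a thickened graph

The construction of a regular tour makes sense for any subgraph $G$ of $A(S)$ that contains all cells, and we shall need this generality. A side of a cell of $S$ is *interior* if both cells at it are in $S$, and *boundary* otherwise. A side is *crossed* by $G$ if it is the common side of two cells joined in $G$; boundary sides are uncrossed. The construction gives a *2-factor* of $P$, that is, a spanning subgraph of its adjacency graph with all degrees equal to $2$.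

**The count in one block.** In the NE quarter of $B(c)$ exactly one of {edge going north, internal edge going west} is present, the former if and only if the north side of $c$ is crossed. Likewise exactly one of {edge going east, internal edge going south} is present, the former if and only if the east side is crossed. So the NE quarter is a turn if and only if the north and east sides of $c$ are both crossed or both uncrossed. The other quarters behave in the same way. If $c$ has $h$ horizontal and $v$ vertical edges in $G$, then $hv$ of the four corners have both sides crossed and $(2-h)(2-v)$ have both uncrossed. So $B(c)$ contains
$$(2-h)(2-v)+hv=4-2h-2v+2hv \qquad (3)$$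
turns. This number is always even. It is $2$ when $h=1$ or $v=1$; it is $0$ for $\{h,v\}=\{0,2\}$; and it is $4$ for $h=v=0$ and for $h=v=2$.

**The global count.** Let $\mathrm{cost}(G)$ be the total number of turns. Call a pair (cell of $S$, corner of it) *empty* if both sides of the cell at the corner are uncrossed, and *full* if both are crossed. With $C$ empty and $R$ full pairs, $\mathrm{cost}(G)=C+R$, and
$$C-R=\sum_c\bigl((2-h)(2-v)-hv\bigr)=\sum_c(4-2\deg c).$$
For a spanning tree on $N$ cells this is $4N-4(N-1)=4$. Hence
$$\text{the regular tour of }T\text{ has exactly }2C-4\text{ turns.} \qquad (4)$$

**Lemma 2.** If $G$ has $k$ components and $z$ independent cycles, its 2-factor consists of $k+z$ cycles.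

*Proof.* The 2-factor is the boundary of the union of the squares of side $\frac12$ centered at the cell centers and the bands of width $\frac12$ around the edges of $G$. Indeed, the quarter centers are the corners of these squares, the internal edges present are the sides of squares where no band is attached, and the crossing edges are the long sides of bands. A component of $G$ with cycle rank $z_i$ gives a connected surface made of one disk per vertex and one band per edge. Its Euler characteristic is (number of vertices) $-$ (number of edges) $=1-z_i$. A connected compact planar surface with $b$ boundary curves has Euler characteristic $2-b$, so here $b=z_i+1$. Different components give disjoint surfaces. Summing over the components gives $k+z$. $\square$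

*Example ($S$ a $2\times2$ square, $P$ of size $4\times4$).* Here $A(S)$ is a $4$-cycle. Every spanning tree is a path of three edges, and each cell has $h=1$ or $v=1$, so every regular tour has $4\cdot2=8$ turns. With all four edges, the 2-factor consists of the outer $12$-cycle and the inner $4$-cycle, in agreement with $k+z=2$, and the cost is again $8$. With two parallel edges we get two $2\times4$ perimeters, also of cost $8$.

There are other tours of the $4\times4$ square. With coordinates $1,\dots,4$, the cycle
$$(1,1),(1,2),(1,3),(1,4),(2,4),(2,3),(3,3),(3,4),(4,4),(4,3),(4,2),(4,1),(3,1),(3,2),(2,2),(2,1)$$
is a tour. All its vertices except $(1,2),(1,3),(4,3),(4,2)$ are turns, so it has $12$ turns. It crosses each of the four block sides exactly once: by the edges $(1,2)(1,3)$, $(4,2)(4,3)$, $(2,3)(3,3)$, $(2,2)(3,2)$. So it is not regular, but it is also far from optimal. Small regions do not contradict the conjecture easily.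

## 4. Tours that cross every block side zero or two times

A sensible first plan is to prove the conjecture: take a minimum-turn tour, look at each block, and rearrange until every block looks like a block of the construction. We carry this out. It works completely as long as no block side is crossed exactly once, and that is Theorem C.

*Proof of Theorem C, the equivalence.* A regular tour crosses each block side $0$ or $2$ times; this is the "only if" part. Conversely, let $Q$ now denote any minimum-turn tour that crosses every block side $0$ or $2$ times. Let $G$ be the graph formed by the sides crossed twice.

**Step 1: the possible blocks.** We solve the degree equations in a block. Let $l,r,u,d\in\{0,1\}$ tell whether the left, right, upper, lower side is crossed, and let $x_L,x_R,x_T,x_B\in\{0,1\}$ tell whether the internal left, right, top, bottom edge is present. Degree $2$ at the four quarters means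
$$x_T+x_L=2-l-u,\quad x_T+x_R=2-r-u,\quad x_B+x_L=2-l-d,\quad x_B+x_R=2-r-d .$$
Put $\sigma=x_L-(1-l)$. The first equation gives $x_T=1-u-\sigma$, then the second gives $x_R=1-r+\sigma$, and the third gives $x_B=1-d-\sigma$; the fourth then holds. As a difference of two numbers in $\{0,1\}$, $\sigma$ is $-1$, $0$ or $1$.

If $\sigma=0$, the block is as in the construction; call it *standard*. If $\sigma=1$, then $x_L=2-l$ and $x_R=2-r$ force $l=r=x_L=x_R=1$, while $x_T=-u$ and $x_B=-d$ force $u=d=x_T=x_B=0$. So two strands enter from the left and join, two enter from the right and join, and all four quarters are turns. The case $\sigma=-1$ is the same rotated by $90^\circ$, with $u=d=1$ and $l=r=0$.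

**Step 2: all blocks standard.** Here we show that $Q$ is regular. Now $Q$ is the 2-factor of $G$, and it is a single cycle, so $k+z=1$ by Lemma 2. Hence $k=1$ and $z=0$, $G$ is a spanning tree, and $Q$ is regular.

**Step 3: find the place for surgery.** Suppose some block is non-standard; by symmetry, $B(c_0)$ has $\sigma=1$. We follow the corridor to its left. Let $c_1,c_2,\dots$ be the successive left neighbors of $c_0$, and let $i\ge1$ be minimal such that $B(c_i)$ is not standard with $h=2$, $v=0$. The left sides of $c_0,c_1,\dots,c_{i-1}$ are all crossed. So, by finiteness, such an $i$ exists, $c_i$ is a cell of $S$, and its right side is crossed. In $B(c_1),\dots,B(c_{i-1})$ the tour is just two straight horizontal strands.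

Suppose $B(c_i)$ is non-standard. Its right side is crossed, so it has $\sigma=1$, and its internal right edge joins the two strands. Suppose instead that $B(c_i)$ is standard with $h=1$, $v=0$. Then its internal top, left and bottom edges join the two strands. In both cases the strands running left from $B(c_0)$ close up to a cycle that misses the right half of $B(c_0)$, which is impossible in a tour. So $B(c_i)$ is standard, and since $r=1$ there and neither ($h=1,v=0$) nor ($h=2,v=0$) occurs, it has $v\ge1$.

**Step 4: the surgery.** We move the corridor from $c_i$ to the right half of $c_0$ and count turns. The path of $Q$ from the NE quarter of $c_i$ through $c_{i-1},\dots,c_1$ and the left half of $c_0$ back to the SE quarter of $c_i$ is replaced by the edge joining these two quarters. This edge is not in $Q$, since $B(c_i)$ is standard with $r=1$. The edge joining the NE and SE quarters of $c_0$ lies outside the removed path. It is replaced by the path running left along the top row through $B(c_0),\dots,B(c_{i-1})$, down at the left end of $B(c_{i-1})$, and back along the bottom row. This path visits exactly the quarters that were dropped, so the result is again a tour.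

Block $B(c_i)$ is still standard, with $h$ decreased by $1$, so by (3) its number of turns changes by $2-2v\le0$. The blocks of $c_0,\dots,c_{i-1}$ contained $4$ turns in total, all in $B(c_0)$. Now they contain $2$, at the left end of $B(c_{i-1})$. Other blocks are unchanged. So the number of turns drops by at least $2$, which contradicts minimality. Hence Step 2 applies, and the equivalence is proved. $\square$

*Example of the surgery.* Let $S$ be the $3\times3$ square without its center, and let $G$ be the whole $8$-cycle $A(S)$. Its 2-factor has an outer and an inner cycle. In the top middle block replace the internal top and bottom edges by the left and right ones; the two cycles merge into a tour. It has $2$ turns in each of the four corner blocks and $4$ in the top middle block, so $12$. The surgery has $i=1$, with $c_1$ the top left corner, where $h=v=1$. It yields the regular tour of the path that omits the edge $c_0c_1$. By (3) that tour has $2$ turns in each of the four corner blocks and $2$ in $B(c_0)$, so $10$.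

*Proof of Theorem C when $A(S)$ is a tree.* For every tour and every block, the four degrees in the block sum to $8$, so the number of edges leaving the block is $8-2\cdot(\text{number of internal edges})$, which is even. Each side is crossed at most twice. So the number of sides of a block crossed exactly once is even, and the sides crossed exactly once form a subgraph of $A(S)$ with all degrees even. If $A(S)$ is a tree this subgraph has no edges, since a finite forest with an edge has a vertex of degree $1$. So no tour crosses a block side exactly once, and the equivalence shows that every minimum-turn tour is regular. This completes Theorem C. $\square$

The plan stops exactly at a block side that is crossed once. Then the unknown $l$ of Step 1 is no longer the same for the two quarters on the left, and there is no graph $G$ to compare with. Moreover, the singly crossed sides form an even subgraph, so if there are any, they contain a cycle. For the tour of Section 1 they are precisely the $n$ sides between consecutive base cells: a side between two strips is crossed only by a link, and a side inside a strip is crossed twice.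

## 5. What one link saves on the staircase

To see where the tour $Q$ of Section 1 gains, compare it with the most obvious regular tour of $2S_{a,g}$. Let $G$ consist of all edges inside strips and all $n$ edges between consecutive base cells. This graph has one cycle, through the base cells.

Every strip of length at least $2$ costs $4$ by (3): its far cell has exactly one edge and costs $2$, its middle cells are straight and cost $0$, and its base cell costs $2$. Indeed, that base cell has $v=1$, $h=2$ for $V^\pm_x$ with $|x|<q$ and for $H_y^\pm$. It has $h=1$, $v=2$ for $V_x^\pm$ with $|x|\ge q$: one edge along the strip, one edge toward $x=0$, and one vertical edge away from the strip. A bare strip is a single cell with $h=v=1$, and costs $2$. There are $4(a+1)$ bare strips, so $\mathrm{cost}(G)=4n-8(a+1)=16q+32s-8a$. Deleting the edge between the base cells of $V_0^+$ and $V_1^+$, both of which have $v=1$, does not change the cost and leaves a spanning tree. So there is a regular tour with $16q+32s-8a$ turns. For $a=1,g=3$ this is $232$, against $204$ for $Q$.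

The difference comes from the staircase. The base block of $V^+_{q+j}$, $1\le j\le s-1$, contains one turn of $Q$, at its SW quarter. By (3) a block of a regular tour contains an even number of turns, so the value $1$ is out of reach there.

This does not yet bound *all* regular tours. A spanning tree need not respect the strips: where strips lie side by side it may run across them, and parity in single blocks says nothing about how cheap such a tree can be. We need a lower bound that holds for every spanning tree. The idea is to look at the sides the tree does *not* cross. They form a tree too, and every change of direction in that tree costs an empty corner.

## 6. Walls, the dual tree and runs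

Let $S$ be any region and $T$ a spanning tree of $A(S)$, with $A(S)$ drawn in the plane with straight edges. A *lattice point* is a corner of a cell of the grid of $S$. It is *interior* if all four cells around it are in $S$.

We use a textbook fact: *if $T$ is a spanning tree of a connected plane graph, the dual edges of the edges not in $T$ form a spanning tree of the dual graph.* For the $4$-cycle, $T$ omits one edge, and its dual edge joins the two faces.

**Definition (special faces, walls, runs).** The open unit square whose vertices are the four cell centers around an interior lattice point is a face of $A(S)$. All other faces are *special*; $F^*$ is their number. The unbounded face is special. A *wall* is an interior side not crossed by $T$. Link two collinear walls when they share an interior lattice point; the resulting maximal straight unions of walls are called *runs*, and $r$ is their number. Finally, $\kappa$ is the number of lattice points that lie in exactly one cell of $S$.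

*Example.* For the $2\times2$ square the center is the only interior lattice point, $F^*=1$, and $\kappa=4$. A spanning tree leaves one wall, from the center to the outer boundary, so $r=1$. For the $3\times3$ square without its center there is no interior lattice point. The inner face of the $8$-cycle has side $2$, so it is special and $F^*=2$. Here $\kappa=4$, since the corners of the hole lie in three cells each, and again $r=1$.

**Step 1: walls form a spanning tree.** This step turns walls into edges of a dual tree. A wall crosses its edge of $A(S)$ at the midpoint, and each open half of it avoids the drawing. A lattice point never lies on the drawing. So walls are dual edges of the edges of $A(S)$ outside $T$, and each endpoint $p$ of a wall lies in the face at that end of the dual edge. If $p$ is interior, this face is the unit square around $p$. If $p$ is not interior, the face is special, because the open unit square around a lattice point $p'$ contains no lattice point other than $p'$.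

By the textbook fact, the walls are the edges of a spanning tree $\Delta$ whose vertices are the interior lattice points and the special faces. If there is an interior lattice point, $\Delta$ has at least two vertices, since the unbounded face is also one. Being connected, it then has no isolated vertex:
$$\text{every interior lattice point is an endpoint of at least one wall.} \qquad (5)$$

**Proposition 3.** $C\ge\kappa+r+F^*-1$. Hence the regular tour of $T$ has at least $2(\kappa+r+F^*)-6$ turns.

*Proof.* **Step 2: a graph on runs and special faces.** We compress $\Delta$ so that a whole run becomes one vertex. Let $\Gamma$ be the multigraph whose vertices are the runs and the special faces, with these edges: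

* for each run and each end $p$ of it that is not an interior lattice point, an edge joining the run to the special face containing $p$;
* for each interior lattice point $p$ at which there are both horizontal and vertical walls, an edge joining the horizontal run through $p$ to the vertical run through $p$.

The second kind is well defined, because two horizontal walls at an interior point are linked and belong to one run, and likewise two vertical ones.

**Step 3: $\Gamma$ is connected.** This yields a lower bound for its number of edges. If there are no walls, $\Delta$ is a single vertex, the unbounded face, and so is $\Gamma$. Otherwise $\Delta$ has at least two vertices, so every special face is an end of some wall. The wall's endpoint $p$ in that face is not interior, so no linking happens at $p$; the run of this wall ends at $p$ and is adjacent in $\Gamma$ to the face. Two walls that share an interior lattice point are in the same run or in runs adjacent in $\Gamma$, and two walls that end in the same special face have runs adjacent to that face. Since $\Delta$ is connected, following paths in $\Delta$ shows that $\Gamma$ is connected. Hence $|E(\Gamma)|\ge r+F^*-1$.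

**Step 4: $C\ge\kappa+|E(\Gamma)|$.** We charge each edge of $\Gamma$ to an empty pair, one lattice point at a time. Write $C=\sum_pC_p$, where $C_p$ counts the empty pairs with corner at $p$.

* If $p$ lies in exactly one cell of $S$, both sides of that cell at $p$ are boundary, so $C_p=1$. There is no interior side at $p$, hence no edge of $\Gamma$. These points contribute $\kappa$.
* If $p$ is interior with $i$ horizontal and $j$ vertical walls, each choice of a horizontal and a vertical wall at $p$ bounds one cell, so $C_p=ij$. This is at least the number ($0$ or $1$) of edges of $\Gamma$ at $p$.
* Suppose $p$ is not interior and lies in at least two cells of $S$. Two collinear walls at $p$ would force all four cells at $p$ into $S$. So there are at most two walls at $p$, they belong to different runs ending at $p$, and the number of edges of $\Gamma$ at $p$ equals the number of walls at $p$. If it is positive, $p$ lies in two cells of $S$ sharing a side, or in three cells. With two cells there is one interior side at $p$; if it is a wall, both cells have at $p$ one wall and one boundary side, and $C_p=2$. With three cells there are two perpendicular interior sides at $p$; the middle cell has both of them, and each outer cell has one of them and one boundary side. If exactly one is a wall, only the outer cell at this wall is empty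 there, and $C_p=1$. If both are walls, $C_p=3$. In all cases $C_p$ is at least the number of walls at $p$.

Summing gives $C\ge\kappa+|E(\Gamma)|\ge\kappa+r+F^*-1$. By (4) the tour has $2C-4\ge2(\kappa+r+F^*)-6$ turns. $\square$

*Example.* For the $2\times2$ square the bound is $2\cdot6-6=6$, while the truth is $8$. The loss occurs at the outer end of the wall, which lies in two cells: there $C_p=2$ while $\Gamma$ has one edge. At a point in three cells with exactly one wall nothing is lost. This is a reason to stagger the ends of the strips, with tall and non-tall columns and with $e(y)\in\{2,3\}$.

## 7. Every regular tour of $2S_{a,g}$ is expensive

Now $S=S_{a,g}$ and $T$ is an arbitrary spanning tree of $A(S)$. Lattice points are $(X,Y)$ with $X\in\mathbb Z+\frac12$, $Y\in\mathbb Z$. We bound $F^*$, $\kappa$ and $r$.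

**Step 1: $F^*\ge2$.** The unbounded face is special; we find a second special face, at the hole. The centers of the base cells in the cyclic order of Section 1 form a simple cycle of $A(S)$. The only base cells with $x=0$ are $(0,\pm(s+\frac12))$, since horizontal strips have base cells with $|x|=m(y)\ge4$. So the ray $\{x=0,\ y>0\}$ meets the cycle only at $(0,s+\frac12)$. It crosses it there, because the cycle is horizontal near that point. Hence the origin is inside the cycle. The origin lies only in the grid cells $(0,\pm\frac12)$, which are not in $S$ by Step 2 of Section 1. As the drawing of $A(S)$ is contained in the cells of $S$, the origin is not on it and lies in a bounded face. A unit-square face around an interior lattice point is covered by cells of $S$, so it does not contain the origin. So this bounded face is special.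

**Step 2: $\kappa\ge4(q+s)+4+4a(g+1)$.** We count single-cell corners at the far ends of the strips. The far cell of a tall $V_x^+$ has its two upper corners in no other cell of $S$, because the columns $x\pm1$ are shorter or absent. There are $q+s+1$ tall columns, so together with the bottom this gives $4(q+s+1)$ points.

The non-bare rows form *groups* of $g$ consecutive rows: for $k=0,\dots,a-1$ and each sign of $y$, the rows with $k(g+1)+2\le j(y)\le k(g+1)+g+1$. The rows directly above and below a group are bare, with $j=k(g+1)+1$ and $j=(k+1)(g+1)+1$ in some order. With the two sides $x>0$ and $x<0$ there are $4a$ groups of strips. Consider a group with $x>0$ and a row $y$ in it. The tip cell $(e(y),y)$ has two west corners, at heights $y\pm\frac12$. The corner toward the row $y'=y\pm1$ lies in the four grid cells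
$$(e(y),y),\quad(e(y)-1,y),\quad(e(y),y'),\quad(e(y)-1,y').$$
The second is not in $S$ by (2), since $1\le e(y)-1<e(y)$. If $y'$ is bare, the last two are not in $S$ by (1), since $e(y)\le3$. If $y'$ is in the group and $e(y)=2$, $e(y')=3$, the last two are not in $S$ by (2). In these two cases the corner lies in exactly one cell of $S$. Within a group the sign of $y$ is constant, so $e$ alternates between $2$ and $3$. So among the $2g$ west corners at most $g-1$, one for each pair of adjacent rows of the group, fail to be counted. This gives at least $g+1$ points per group, and $4a(g+1)$ in all. All counted points are distinct, being each a corner of a single cell of $S$.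

**Step 3: at least $4(q+s)-2$ runs meet the vertical zones.** Here we show that the long teeth force many runs. Let
$$Z^+=\{(X,Y):|X|\le q+s-\tfrac12,\ s+1\le Y\le s+K\},$$
a set of lattice points, and let $Z^-$ be its mirror image. All points of $Z^\pm$ are interior, since $\beta(x)\le s+\frac12$ and $\tau(x)\ge s+K+\frac12$ for all $|x|\le q+s$. By (5), a wall ends at each of them.

Suppose first that some vertical line of $Z^+$ or of $Z^-$ has no vertical wall at any of its $K$ zone points. Then each of these points has a horizontal wall, and we get $K=4(q+s)$ horizontal runs at different heights.

Otherwise, each of the $2(q+s)$ vertical lines carries a vertical run meeting $Z^+$ and one meeting $Z^-$. Runs on different lines differ. On a line $X$ the two can coincide only if all lattice points of the line between the zones are interior, since a run passes only through interior points. By symmetry let $X>0$.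

* If $X\le q-\frac12$, the point $(X,s)$ is not interior. The cell $(X-\frac12,s-\frac12)$ has $0\le x\le q-1$ and lies in the bare row $s-\frac12$ with $m(s-\frac12)=q$, so it is not in $S$ by (1).
* If $q+\frac12\le X\le q+s-\frac32$, the point $(X,0)$ is not interior. The cell $(X-\frac12,\frac12)$ has $q\le x\le q+s-2$ and lies in the bare row $\frac12$ with $m(\frac12)=q+s-1$, so it is not in $S$ by (1).

So a coincidence is possible only for $X=\pm(q+s-\frac12)$, and at least $4(q+s)-2$ distinct runs remain.

**Step 4: at least $g-1$ runs meet each horizontal zone.** The same argument is applied to the inward strips. For a group with $x>0$ and rows $y_1>\dots>y_g$ let its zone be the set of lattice points with $X\in\{\frac72,\dots,q-\frac12\}$, which are $q-3=g-1$ values, and $y_g<Y<y_1$, again $g-1$ values. These points are interior: the surrounding cells have $3\le x\le q$ and lie in rows of the group, where $e\le3$ and $m\ge q+1$. For $x<0$ define the zones by symmetry. Either every horizontal line of the zone has a horizontal wall at a zone point, which gives $g-1$ horizontal runs on different lines. Or some horizontal line of the zone has no such wall, and by (5) all its $g-1$ zone points have vertical walls, which belong to different vertical runs.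

**Step 5: these runs are all distinct.** This is needed to add up the counts, and it is where the bare rows work as barriers.

*Horizontal runs from group zones.* Rows of groups have $j\ge2$, so $|y|\le s-\frac32$, and horizontal runs meeting group zones have $|Y|\le s-2$. They do not pass $X=\frac12$ or $X=-\frac12$, since $(\pm\frac12,Y)$ is not interior: the cells around it have $|x|\le1$ and $|y|\le s-\frac12$ and are not in $S$. So horizontal runs from zones on different sides differ. Different groups on the same side use different $Y$.

*Vertical runs from group zones.* A vertical run meeting a group zone with $x>0$ stays within $y_g-\frac12\le Y\le y_1+\frac12$. Indeed $(X,y_1+\frac12)$ and $(X,y_g-\frac12)$ are not interior, because the cell $(X-\frac12,y')$ in the adjacent bare row $y'$ has $3\le X-\frac12\le q-1$ and is not in $S$ by (1). The intervals $[y_g-\frac12,y_1+\frac12]$ of different groups on one side are disjoint, as at least one bare row lies between two groups. Vertical runs on different sides of $x=0$ lie on different lines. So vertical runs from different zones differ.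

*Group zones against $Z^\pm$.* By the two paragraphs above and $y_1+\frac12\le s-1$, $y_g-\frac12\ge-(s-1)$, all runs meeting group zones have $|Y|\le s-1$ at all their points. Runs meeting $Z^\pm$ have a point with $|Y|\ge s+1$. So they differ.

Therefore
$$r\ge4(q+s)-2+4a(g-1).$$

**Step 6: conclusion.** By Proposition 3 every regular tour has at least
$$2\bigl[\,4(q+s)+4+4a(g+1)\;+\;4(q+s)-2+4a(g-1)\;+\;2\,\bigr]-6=16(q+s)+16ag+2$$
turns. Subtracting $16q+24s+4$ and using $s=a(g+1)+1$ gives
$$16ag-8s-2=16ag-8a(g+1)-10=8a(g-1)-10 .$$
The tour $Q$ of Lemma 1 is not regular: the side between $(0,s+\frac12)$ and $(1,s+\frac12)$ is crossed by exactly one edge of $Q$, a link of type 1, whereas a regular tour crosses each block side $0$ or $2$ times. This proves Theorem A. For $(a,g)=(1,3)$, $Q$ has $204$ turns and every regular tour has at least $210$, so no minimum-turn tour of this $P$ is regular. The conjecture is false. $\square$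

## 8. The ratio $\frac43$

*Proof of Theorem B, lower bound.* Fix $g$ and let $a\to\infty$ in Theorem A. Then $q$ is fixed and $s=a(g+1)+1$, so $t(P)\le16q+24s+4$ and $t_{\rm reg}(P)\ge16q+16s+16ag+2$ give
$$\liminf_{a\to\infty}\frac{t_{\rm reg}(P)}{t(P)}\ \ge\ \frac{16(g+1)+16g}{24(g+1)} .$$
The right side tends to $\frac{32}{24}=\frac43$ as $g\to\infty$. So for every $\varepsilon>0$ a suitable $g$ and then a large $a$ give $t_{\rm reg}(P)>(\frac43-\varepsilon)\,t(P)$. $\square$

## 9. A cut bound for all tours, and the ratio $\frac32$

For the upper bound in Theorem B we need a lower bound for arbitrary tours, also those with singly crossed sides. Let $\mu$ be the minimum of $\mathrm{cost}(G)$ over all subgraphs $G$ of $A(S)$ that contain all cells.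

We use Menger's theorem in its edge version: *if $A$, $B$ are disjoint nonempty sets of vertices of a finite graph, the largest number of pairwise edge-disjoint paths from $A$ to $B$ equals the least number of edges with exactly one end in $U$, over all vertex sets $U$ with $A\subseteq U$ and $U\cap B=\emptyset$.* The edges with exactly one end in $U$ are *cut* by $U$.

**Lemma 4.** Every 2-factor of $P$, hence every tour, has at least $\mu$ turns.

*Proof.* **Step 1: $\mu$ is a minimum cut.** We encode costs as cuts. Let $N(S)$ be the graph whose vertices are the sides of cells of $S$, with one edge for each pair (cell, corner), joining the two sides of the cell at that corner. Let $A$ be the set of vertical boundary sides and $B$ the set of horizontal boundary sides. Sets $U$ with $A\subseteq U$ and $U\cap B=\emptyset$ correspond bijectively to subgraphs $G$: a vertical side is crossed if and only if it is not in $U$, and a horizontal side is crossed if and only if it is in $U$. The conditions on $A$ and $B$ say that boundary sides are uncrossed. Every edge of $N(S)$ joins a vertical and a horizontal side, and it is cut by $U$ if and only if both or neither of the two sides are crossed. So the number of cut edges is $C+R=\mathrm{cost}(G)$. By Menger's theorem there are $\mu$ edge-disjoint paths from $A$ to $B$ in $N(S)$. (For a single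 cell, $N(S)$ is a $4$-cycle with $4$ such paths, and $\mu=4$.)

**Step 2: lift the paths to $P$.** We double the paths, so that they can test a 2-factor of $P$. Define $N(P)$ in the same way from the cells of $P$. Each side of a cell of $S$ consists of two halves, which are sides of cells of $P$. In a block, let $i_N$ be the internal side between NW and NE, and $i_E$, $i_S$, $i_W$ the internal sides between NE and SE, SE and SW, SW and NW. Let $N^W$ be the west half of the north side, and so on. Replace the edge of $N(S)$ for the NE corner of $c$, which joins the east and north sides, by two paths:
$$E^N - N^E ,\qquad\qquad E^S - i_E - i_N - N^W .$$
The first uses the NE corner of quarter NE. The second uses the NE corner of quarter SE, the SW corner of quarter NE, and the NE corner of quarter NW. Treat the other corners by rotation.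

The paths for corner $\xi$ use corner $\xi$ of quarter $\xi$ and of its two adjacent quarters, and the corner opposite to $\xi$ of quarter $\xi$. Conversely, corner $\xi$ of quarter $\eta$ is used by the paths for $\xi$ if $\eta$ equals or is adjacent to $\xi$, and by the paths for $\eta$ if $\eta$ is opposite to $\xi$. So each of the $16$ edges of $N(P)$ in the block is used exactly once. The two paths join the two halves of one side to the two halves of the other side, bijectively. Hence a path in $N(S)$ lifts, step by step, to two walks starting at the two halves of its first side. Altogether we get $2\mu$ edge-disjoint walks in $N(P)$ from vertical boundary sides to horizontal boundary sides of $P$.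

**Step 3: test a 2-factor.** Given a 2-factor of $P$, let $U$ consist of the uncrossed vertical sides and the crossed horizontal sides of cells of $P$. The edge of a corner is cut by $U$ if and only if both or neither of its sides are crossed. In a straight cell the two crossed sides are opposite, so none of its $4$ edges is cut. In a turn the two crossed sides are adjacent, so exactly $2$ are cut: the edge at the corner between them and the edge at the opposite corner. All vertical boundary sides are in $U$ and no horizontal boundary side is. So each of the $2\mu$ walks contains a cut edge, and as the walks are edge-disjoint, $2\cdot\#\text{turns}\ge2\mu$. $\square$

*Example.* For the $2\times2$ square $S$, every cell has $h,v\le1$, so by (3) every block has at least $2$ turns and $\mu=8$. So $t(P)=t_{\rm reg}(P)=8$ for the $4\times4$ square.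

If an optimal $G$ is a spanning tree, Lemma 4 says that a regular tour is optimal. In general $G$ may have cycles or several components, and repairing it costs turns.

*Proof of Theorem B, upper bound.* Let $G$ have cost $\mu$, with $k$ components and $z$ independent cycles. By Lemma 2 its 2-factor has $k+z$ cycles. Each of them has at least $4$ turns, so
$$\mu\ge4(k+z). \qquad (6)$$
By (3), adding a horizontal edge at a cell with $v$ vertical edges changes the number of turns of its block by $2v-2$, and deleting one changes it by $2-2v$.

**Step 1: remove the cycles, at most $2$ turns each.** While there is a cycle, it contains a horizontal edge $cc'$ and a vertical edge at $c$. Delete $cc'$. The cost changes by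
$$(2-2v_c)+(2-2v_{c'})\le0+2=2,$$
as $v_c\ge1$. The components stay the same, because $cc'$ was on a cycle. This is done $z$ times.

**Step 2: join the components, at most $2$ turns each.** While the graph is disconnected, choose neighboring cells $c,c'$ in different components; they exist because $A(S)$ is connected. Say they are horizontally adjacent; the vertical case is analogous. While both have their upward edges in the graph, replace both by their upper neighbors. These are again horizontally adjacent cells of $S$ and lie in the same two components. By finiteness this ends with one of them, say $c$, having no upward edge, so $v_c\le1$. Adding $cc'$ changes the cost by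
$$(2v_c-2)+(2v_{c'}-2)\le0+2=2$$
and creates no cycle. This is done $k-1$ times.

**Step 3: add up.** The result is a spanning tree, and by (6) and Lemma 4 its regular tour has at most
$$\mu+2z+2(k-1)=\mu+2(k+z)-2\le\mu+\tfrac{\mu}{2}-2=\tfrac32\mu-2\le\tfrac32\,t(P)-2$$
turns. Hence $t_{\rm reg}(P)\le\frac32t(P)-2$, and Theorem B is proved. $\square$
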